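\title{Inverse Tur\'an numbers of paths}

\begin{abstract}
The inverse Tur\'an number $\mathrm{ex}^{-1}(k,F)$ is the supremum of the number of edges of a graph all of whose $F$-free subgraphs have fewer than $k$ edges. We prove that for the path with $2t$ edges, $t\ge 2$, it equals $\frac{k^2}{2t(t-1)}+o(k^2)$, as conjectured by Gy\H{o}ri, Salia, Tompkins and Zamora. The upper bound holds for every tree with color classes of sizes $t$ and $t+1$, and every graph that nearly attains it is close to a balanced complete $t$-partite graph. We also determine the asymptotics for paths of odd length. The main tool is a weighted form of Tur\'an's theorem whose weights solve the linear program dual to a packing problem.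
\end{abstract}

\section{Introduction}\label{sec:intro}

For graphs $G$ and $F$, the \emph{Tur\'an number} $\mathrm{ex}(G,F)$ is the largest number of edges in an $F$-free subgraph of $G$, that is, a subgraph of $G$ that contains no subgraph isomorphic to $F$. Here the host $G$ is given and one asks how large an $F$-free subgraph it has. The inverse question bounds the $F$-free subgraphs and asks how large the host can be. For a positive integer $k$, the \emph{inverse Tur\'an number} is
\[
\mathrm{ex}^{-1}(k,F)=\sup\{e(G): G \text{ is a graph with } \mathrm{ex}(G,F)<k\},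
\]
where $e(G)$ is the number of edges of $G$. Thus every graph with more than $\mathrm{ex}^{-1}(k,F)$ edges has an $F$-free subgraph with at least $k$ edges.

Let $P_\ell$ be the path of length $\ell$, that is, with $\ell$ edges. Stars are degenerate: $\mathrm{ex}(K_{1,s},K_{1,r})\le r-1$ for every $s$, so $\mathrm{ex}^{-1}(k,K_{1,r})=\infty$ for $k\ge r$. This disposes of $P_1$ and $P_2$. If $F$ is a tree that is not a star, then a host with $\mathrm{ex}(G,F)<k$ has fewer than $2k$ non-isolated vertices (Lemma~\ref{lem:clean}), so $\mathrm{ex}^{-1}(k,F)$ is at most quadratic in $k$, and the question is the constant.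

Which host should be best for $P_{2t}$? This path has $2t+1$ vertices, $t$ in one color class and $t+1$ in the other. Two kinds of graphs avoid it for simple reasons: graphs on at most $2t$ vertices, and the complete bipartite graphs $K_{t-1,s}$, whose small side cannot hold a color class. In the host $K_n$, disjoint copies of $K_{2t}$ have $(t-\frac12)n-O(1)$ edges in total. Hence $n\le k/(t-\frac12)+O(1)$, and a complete host has at most $\frac{k^2}{2(t-1/2)^2}+O(k)$ edges. The competitor is the \emph{Tur\'an graph} $T_t(n)$, the complete $t$-partite graph on $n$ vertices whose parts are balanced, meaning that their sizes differ by at most one. Recall Tur\'an's theorem: a $K_{t+1}$-free graph on $n$ vertices has at most $e(T_t(n))\le(1-\frac1t)\frac{n^2}2$ edges. The host $T_t(n)$ is sparser than $K_n$, but $2t$ of its vertices span at most $e(T_t(2t))=2t(t-1)$ edges. This is $t-1$ edges per vertex, the rate that $K_{t-1,s}$ approaches for large $s$. In fact $\mathrm{ex}(T_t(n),P_{2t})\le(t-1)n$ (Lemma~\ref{lem:lower}), so $n$ may be about $k/(t-1)$, and the host has about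
\[
\frac{k^2}{2(t-1)^2}\Bigl(1-\frac1t\Bigr)=\frac{k^2}{2t(t-1)}
\]
edges. Since $(t-\frac12)^2=t(t-1)+\frac14$, the Tur\'an graph beats the complete graph, but narrowly. Gy\H{o}ri, Salia, Tompkins and Zamora~\cite{GSTZ} conjectured that for every fixed $t\ge2$ balanced complete $t$-partite graphs are asymptotically optimal as $k\to\infty$. We prove this.

\begin{theorem}\label{thm:even}
For fixed $t\ge2$ and $k\to\infty$,
\[
\mathrm{ex}^{-1}(k,P_{2t})=\frac{k^2}{2t(t-1)}+o(k^2).
\]
The lower bound is attained by balanced complete $t$-partite graphs.
\end{theorem}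

The upper bound uses only the sizes of the color classes of the path, and it comes with a stability statement.

\begin{theorem}\label{thm:trees}
Let $t\ge2$ and let $F$ be a tree with color classes of sizes $t$ and $t+1$. Then $\mathrm{ex}^{-1}(k,F)\le\frac{k^2}{2t(t-1)}+o(k^2)$.
\end{theorem}

\begin{theorem}\label{thm:stab}
Let $t$ and $F$ be as in Theorem~\ref{thm:trees}. For every $\alpha>0$ there are $\xi>0$ and $k_0$ such that the following holds. If $k\ge k_0$, $\mathrm{ex}(G,F)<k$ and $e(G)\ge\bigl(\frac1{2t(t-1)}-\xi\bigr)k^2$, then, after adding isolated vertices to $G$ if necessary, there is a copy of $T_t(N)$, $N=\lfloor k/(t-1)\rfloor$, on a subset of $V(G)$ with $|E(G)\,\triangle\,E(T_t(N))|\le\alpha k^2$.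
\end{theorem}

Paths of odd length behave differently. The path $P_{2\tau-1}$ has $2\tau$ vertices, so the largest clique that avoids it is $K_{2\tau-1}$, with $\tau-1$ edges per vertex. This is again the rate of $K_{\tau-1,s}$. Cliques in the host now cost nothing, and the complete graph is the best host.

\begin{theorem}\label{thm:odd}
Let $F$ be a tree whose smaller color class has $\tau\ge2$ vertices (the two classes may have equal size). Then $\mathrm{ex}^{-1}(k,F)\le\frac{k^2}{2(\tau-1)^2}+o(k^2)$. Equality holds if $\mathrm{ex}(K_n,F)\le(\tau-1)n$ for all $n$; in particular,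
\[
\mathrm{ex}^{-1}(k,P_{2\tau-1})=\frac{k^2}{2(\tau-1)^2}+o(k^2).
\]
\end{theorem}

Theorems~\ref{thm:even} and~\ref{thm:odd} give the asymptotics for all paths of length at least $3$.

All graphs below are finite. This loses nothing, because every finite subgraph of an infinite graph $G$ with $\mathrm{ex}(G,F)<k$ satisfies the same condition. We write $[M]=\{1,\dots,M\}$.

\section{The path of length four}\label{sec:model}

For $t=2$ the claimed value is $k^2/4$. The host is $K_{q,q}$. A cycle in a triangle-free, $P_4$-free graph has length exactly $4$, and a $4$-cycle with a further vertex attached contains $P_4$. So every component of such a graph is a tree or a $4$-cycle, and has at most as many edges as vertices. Hence $\mathrm{ex}(K_{q,q},P_4)\le 2q$, and $q=\lfloor (k-1)/2\rfloor$ gives about $k^2/4$ edges, while a complete host has at most $2k^2/9+O(k)$.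

We describe the upper bound for a model class of hosts. Let $R$ be a fixed graph on $[M]$ without isolated vertices. Replace each vertex $i$ by an independent set $V_i$ of $m$ vertices, called a cluster, and each edge $ij$ by all edges between $V_i$ and $V_j$. The resulting graph $G$ has $n=Mm$ vertices and $e(R)m^2$ edges. Let $m\to\infty$ and suppose that $\mathrm{ex}(G,P_4)<k$.

\emph{Stars bound the order.} Choose one center in each cluster and join every other vertex to the center of one adjacent cluster. This star forest has $n-M$ edges, so $n<k+M$. If $R$ is triangle-free, then $e(R)\le M^2/4$ by Tur\'an's theorem, so $e(G)\le n^2/4$, as required.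

\emph{Cliques cost order.} If $R$ has triangles, $G$ can be denser, but then the star forest can be improved. Four vertices contribute four edges to it. A triangle $ijl$ of $R$ gives copies of $K_{2,1,1}$ with two vertices in $V_i$ and one in each of $V_j,V_l$; such a copy has five edges, a gain of $1$. A $4$-clique of $R$ gives copies of $K_4$, with a gain of $2$. Call these copies tiles; the type $a$ of a tile records the number $a_i$ of its vertices in each $V_i$. Take about $z_am$ disjoint tiles of type $a$, where $\sum_a a_iz_a\le1$ for each $i$, and let $\nu M$ be the largest value of $\sum_a \mathrm{gain}(a)z_a$. With $\lfloor z_a(m-1)\rfloor$ tiles of type $a$ that avoid the centers, and stars on the remaining vertices, we obtain a $P_4$-free subgraph with $(1+\nu)n-O(1)$ edges. It therefore suffices to show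
\begin{equation}\label{eq:model}
\frac{2e(R)}{M^2}\le\frac12+\nu,
\end{equation}
for then $2e(G)\le(\frac12+\nu)n^2\le\frac12(1+\nu)^2n^2\le\frac12(k+O(1))^2$. For complete graphs $R$ both sides of \eqref{eq:model} are easy to compute.
\begin{center}
\begin{tabular}{c|ccc}
$R$ & $2e(R)/M^2$ & $\nu$ & $\frac12+\nu$\\ \hline
$K_2$ & $1/2$ & $0$ & $1/2$\\
$K_3$ & $2/3$ & $1/4$ & $3/4$\\
$K_M,\ M\ge4$ & $1-1/M$ & $1/2$ & $1$
\end{tabular}
\end{center}
Indeed, a tile has four vertices, so $\nu$ is at most a quarter of the largest gain available. This is attained by $z_a=\frac14$ on the three types of $K_3$, and by $z_a=1/\binom{M-1}{3}$ on the $4$-cliques of $K_M$.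

\emph{From packing to weights.} To prove \eqref{eq:model} we must use that no packing gains more than $\nu M$. Linear programming duality turns this into a single object: weights $w_i\ge0$ with $\sum_iw_i=\nu M$ such that $2w_i+w_j+w_l\ge1$ for every triangle $ijl$ and every choice of the doubled vertex $i$, and such that every $4$-clique has weight at least $2$. Inequality \eqref{eq:model} says that the function $2\sum_{ij\in E(R)}x_ix_j-\sum_iw_ix_i$ is at most $\frac12$ at the uniform distribution $x$ on $[M]$. We bound it for all probability distributions. The function is affine when mass moves between two non-adjacent vertices, so it is maximized by a distribution on a clique. Suppose the clique is the triangle $123$ and put $\mu=4x$, so that the total mass is the order of a tile. The function equals $1-\frac14\sum_i(\mu_i^2/4+w_i\mu_i)$, and we need the sum to be at least $2$. Suppose $1\le\mu_i\le2$ for all $i$. The numbers $\mu_i-1$ are nonnegative with sum $1$, and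
\[
\mu=(\mu_1-1)(2,1,1)+(\mu_2-1)(1,2,1)+(\mu_3-1)(1,1,2).
\]
So $\mu$ is an average of types, and $\sum_iw_i\mu_i\ge1$. Also $\mu_i^2/4\ge\mu_i-1$, so $\sum_i\mu_i^2/4\ge1$. The two bounds add up to $2$.

The general proof has three more things to do. A general host has vertices of low degree and no obvious centers (Section~\ref{sec:order}). The masses $\mu_i$ may lie outside $[1,2]$ and the clique may have any size (Section~\ref{sec:weighted}). A general host has no clusters, and the regularity lemma supplies them (Section~\ref{sec:packing}).

\section{Tur\'an graphs as hosts}\label{sec:lower}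

\begin{lemma}\label{lem:lower}
Let $t\ge2$. A graph $H$ on $N$ vertices that is $K_{t+1}$-free and $P_{2t}$-free has at most $(t-1)N$ edges.
\end{lemma}

\begin{proof}
We use induction on $N$; the case $N=0$ is trivial. If $H$ is disconnected, apply the induction hypothesis to its components. Let $H$ be connected. If $N\le2t-1$, then $e(H)\le N(N-1)/2\le(t-1)N$. If $N=2t$, Tur\'an's theorem gives $e(H)\le e(T_t(2t))=\binom{2t}2-t=2t(t-1)=(t-1)N$.

Let $N\ge2t+1$. We claim that some vertex has degree at most $t-1$; deleting it gives $e(H)\le(t-1)+(t-1)(N-1)$ by induction. Suppose that all degrees are at least $t$, and let $v_0v_1\dots v_l$ be a longest path. All neighbors of $v_0$ and of $v_l$ lie on the path, so $l\ge t\ge2$, and $l\le2t-1$ because $H$ is $P_{2t}$-free. The sets $\{i:v_0v_{i+1}\in E(H)\}$ and $\{i:v_iv_l\in E(H)\}$ are subsets of $\{0,\dots,l-1\}$ of size at least $t$. As $2t>l$, they share an element $i$, and $v_0v_{i+1}v_{i+2}\dots v_lv_iv_{i-1}\dots v_0$ is a cycle through all $l+1\le2t<N$ vertices of the path. Since $H$ is connected, a vertex outside the cycle has a neighbor on it. Starting at that vertex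 and going around the cycle gives a path of length $l+1$, a contradiction.
\end{proof}

The exclusion of $K_{t+1}$ is used only for $N=2t$, where $K_{2t}$ exceeds the bound by $t$ edges.

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:even}]
Let $q=\lfloor\frac{k-1}{t(t-1)}\rfloor$ and let $G=T_t(tq)$, with parts of size $q$. Every subgraph of $G$ is $K_{t+1}$-free, so $\mathrm{ex}(G,P_{2t})\le(t-1)tq<k$ by Lemma~\ref{lem:lower}. Moreover $e(G)=\binom t2q^2=\frac{k^2}{2t(t-1)}-O(k)$.
\end{proof}

\section{Complete bipartite components and the order of the host}\label{sec:order}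

To bound the order $n$ of a host we look for a subgraph with about $(t-1)n$ edges whose components are graphs $K_{t-1,s}$. A perfect matching, with $n/2$ edges in all, has no such subgraph, so we first remove the vertices of low degree. They carry few edges because the host has $O(k)$ non-isolated vertices.

\begin{lemma}\label{lem:clean}
Let $F$ be a tree that is not a star, let $\eta\in(0,1)$, and let $\mathrm{ex}(G,F)<k$. Then $G$ has fewer than $2k$ non-isolated vertices. Moreover, $G$ has a subgraph $G'$ with $e(G')\ge e(G)-2\eta k^2$ that is either empty or has $n$ vertices, where $\eta k<n<2k$, and minimum degree at least $\frac\eta2n$.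
\end{lemma}

\begin{proof}
Let $W$ be the set of non-isolated vertices, and let $Q$ be a minimal set of edges that covers every vertex of $W$. Then $|Q|\ge|W|/2$. Every edge of $Q$ has an end that lies on no other edge of $Q$, since otherwise it could be omitted. So $Q$ contains no $P_3$, whose middle edge has no such end. A tree that is not a star contains $P_3$, so $Q$ is $F$-free. Hence $|W|/2\le|Q|<k$.

Starting from $G[W]$, repeatedly delete a vertex of current degree less than $\eta k$, and let $G'$ be what remains. There are fewer than $2k$ deletions, and each loses fewer than $\eta k$ edges. If $G'$ has $n>0$ vertices, its minimum degree is at least $\eta k$, which gives $n>\eta k$; and $\eta k\ge\frac\eta2n$ because $n<2k$.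
\end{proof}

With linear minimum degree, a bounded number of random $r$-sets serve as the small sides of the components. The number of centers must be small, since a center is a vertex that does not contribute $r$ edges of its own. We state the lemma for an arbitrary set $Y$ of vertices to be attached, because later the other vertices will be covered by tiles.

\begin{lemma}\label{lem:centers}
Let $r\ge1$ be an integer and $\eta,\gamma\in(0,1)$. There are $c$ and $n_1$ such that every graph $G$ on $n\ge n_1$ vertices with minimum degree at least $\eta n$ has a set $C$ of $c$ vertices with the following property. For every $Y\subseteq V(G)\setminus C$ there is a subgraph of $G$ on $C\cup Y$ with at least $r(|Y|-\gamma n)$ edges, each component of which is a single vertex or a copy of $K_{r,s}$ for some $s\ge1$.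
\end{lemma}

\begin{proof}
Choose $L$ with $(1-\eta^r)^L\le\gamma/4$, and put $c=rL$ and $n_1=2c^2+1$. Choose $c$ vertices independently and uniformly at random, with repetition, and group them into $L$ tuples of length $r$. Call a vertex \emph{attached} if it is adjacent to all entries of some tuple. A given vertex is adjacent to all entries of a given tuple with probability at least $\eta^r$, independently for different tuples. So the expected number of unattached vertices is at most $(1-\eta^r)^Ln\le\gamma n/4$, and by Markov's inequality their number exceeds $\gamma n$ with probability at most $\frac14$. Two of the $c$ entries coincide with probability at most $c^2/n<\frac12$. Hence there is an outcome in which the tuples are disjoint $r$-sets $S_1,\dots,S_L$ and at most $\gamma n$ vertices are unattached. Let $C=S_1\cup\dots\cup S_L$. Given $Y$, choose for each attached $y\in Y$ one set $S_l$ contained in its neighborhood, and take the $r$ edges from $y$ to $S_l$. A set $S_l$ chosen by $s\ge1$ vertices forms with them a component $K_{r,s}$, and all other vertices are isolated.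
\end{proof}

A copy of a tree $F$ in a graph lies in one component, and a copy of $F$ in $K_{r,s}$ maps each color class of $F$ into one side, the two classes into different sides. Therefore:
\begin{equation}\label{eq:bip}
\text{if both color classes of $F$ have more than $r$ vertices, then $K_{r,s}$ is $F$-free.}
\end{equation}

We also recall the Erd\H{o}s--Gallai theorem: $\mathrm{ex}(K_n,P_\ell)\le\frac{\ell-1}2n$ for all $n$ and $\ell\ge1$.

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
Since $\tau\ge2$, the tree $F$ is not a star. Fix $\eta\in(0,1)$ and $\beta\in(0,\frac12)$. Let $\mathrm{ex}(G,F)<k$ and take $G'$ from Lemma~\ref{lem:clean}. If $G'$ is empty, then $e(G)\le2\eta k^2$. Otherwise $G'$ has $n>\eta k$ vertices, so for large $k$ Lemma~\ref{lem:centers} applies to $G'$ with $r=\tau-1$, $\gamma=\frac{\beta}{2\tau}$ and $\eta/2$ in place of $\eta$. For $Y=V(G')\setminus C$ it gives a subgraph with at least $(\tau-1)(n-c-\gamma n)\ge(\tau-1)n-\frac\beta2n-(\tau-1)c$ edges, which is at least $(\tau-1-\beta)n$ for large $k$. The subgraph is $F$-free by \eqref{eq:bip}, so $n<k/(\tau-1-\beta)$. In both cases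
\[
e(G)\le\frac{k^2}{2(\tau-1-\beta)^2}+2\eta k^2 .
\]
Since $\beta$ and $\eta$ may be arbitrarily small, the upper bound follows.

If $\mathrm{ex}(K_n,F)\le(\tau-1)n$ for all $n$, take $n=\lfloor\frac{k-1}{\tau-1}\rfloor$. Then $\mathrm{ex}(K_n,F)<k$ and $e(K_n)=\frac{k^2}{2(\tau-1)^2}-O(k)$. Both color classes of $P_{2\tau-1}$ have $\tau$ vertices, and the Erd\H{o}s--Gallai theorem with $\ell=2\tau-1$ is the required hypothesis.
\end{proof}

The hypothesis for equality can hold only if both classes of $F$ have $\tau$ vertices: otherwise $K_{2\tau}$ is $F$-free and has $\tau(2\tau-1)>(\tau-1)2\tau$ edges. For $F=P_{2t}$, Theorem~\ref{thm:odd} gives $\frac{k^2}{2(t-1)^2}+o(k^2)$. The rest of the paper gains the missing factor $1-\frac1t$.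

\section{A weighted Tur\'an inequality}\label{sec:weighted}

Fix $t\ge2$ and let $R$ be a graph on $[M]$; its vertices will stand for clusters. A \emph{type} is a vector $a\in\{0,1,2\}^M$ with $\sum_ia_i=2t$ whose support $\{i:a_i>0\}$ is a clique of $R$. Let $\mathcal A(R)$ be the set of types. The \emph{gain} of a type is
\[
g(a)=t-|\{i:a_i=2\}|\in\{0,1,\dots,t\}.
\]
The complete multipartite graph with parts of sizes $a_i$ has $2t$ vertices, and each part of size $2$ accounts for one missing edge, so it has
\begin{equation}\label{eq:tile}
\binom{2t}2-\bigl(t-g(a)\bigr)=(t-1)\cdot2t+g(a)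
\end{equation}
edges. Thus $g(a)$ is the excess over $t-1$ edges per vertex. If $a$ has $j$ entries equal to $2$, it has $2t-2j$ entries equal to $1$, so its support has $2t-j=t+g(a)$ elements. In particular, a type of positive gain needs a clique on at least $t+1$ vertices.

A \emph{cover} of $R$ is a vector $w\in\mathbb R^M_{\ge0}$ with $\sum_ia_iw_i\ge g(a)$ for all $a\in\mathcal A(R)$.

\begin{lemma}\label{lem:weighted}
If $w$ is a cover of $R$, then
\[
\frac{2e(R)}{M^2}\le1-\frac1t+\frac2t\cdot\frac1M\sum_{i=1}^Mw_i .
\]
\end{lemma}

If $R$ is $K_{t+1}$-free, then $w=0$ is a cover and the lemma is the bound of Tur\'an's theorem, with equality for $T_t(M)$ when $t$ divides $M$. The constant vector $w=\frac12$ is a cover of every $R$, since $\sum_ia_i/2=t\ge g(a)$; it gives the bound $1$, which $K_M$ approaches as $M\to\infty$. The right side is the affine function of the average weight that joins these two extremes.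

\begin{proof}
On the simplex $\Delta=\{x\in\mathbb R^M_{\ge0}:\sum_ix_i=1\}$ let
\[
\Phi(x)=2\sum_{ij\in E(R)}x_ix_j-\frac2t\sum_iw_ix_i .
\]
The lemma states that $\Phi\le1-\frac1t$ at the point $x_i=1/M$. We prove this bound at a point where $\Phi$ attains its maximum on $\Delta$. Among such points let $x$ have the smallest support $K$. Let $e_i$ be the $i$th unit vector.

\emph{The support is a clique.} Suppose $i\ne j$ in $K$ are not adjacent. Then $\Phi$ has no term $x_ix_j$, $x_i^2$ or $x_j^2$, so $s\mapsto\Phi(x+s(e_i-e_j))$ is affine on $[-x_i,x_j]$. It is maximal at the interior point $s=0$, hence constant, and $s=x_j$ gives a maximizer with smaller support. So $K$ is a clique.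

\emph{Rescaling.} For $y\in\Delta$ supported in $K$ we have $2\sum_{ij\in E(R)}y_iy_j=1-\sum_{i\in K}y_i^2$. Substituting $y=\lambda/2t$, so that the total mass of $\lambda$ is that of a type, we get
\[
\Phi(y)=1-\frac{\Psi(\lambda)}{t^2},\qquad \Psi(\lambda)=\sum_{i\in K}\Bigl(\frac{\lambda_i^2}4+w_i\lambda_i\Bigr).
\]
Hence $\mu=2tx$ minimizes $\Psi$ among nonnegative vectors on $K$ with sum $2t$, all $\mu_i$ with $i\in K$ are positive, and we must show $\Psi(\mu)\ge t$.

The cover condition speaks only of vectors with entries at most $2$, so it cannot control $\mu$ if some entry is larger. Optimality handles that case. For $i\ne j$ in $K$, the function $s\mapsto\Psi(\mu+s(e_i-e_j))$ has a local minimum at $s=0$, so its derivative $(\frac{\mu_i}2+w_i)-(\frac{\mu_j}2+w_j)$ vanishes. Thus there is $\theta$ with $\frac{\mu_i}2+w_i=\theta$ for all $i\in K$.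

\emph{Case $\theta\ge1$.} For $i\in K$ we have $\frac{\mu_i}4+w_i=\frac{\theta+w_i}2\ge\frac12$ because $w_i\ge0$. Therefore $\Psi(\mu)=\sum_{i\in K}\mu_i(\frac{\mu_i}4+w_i)\ge\frac12\cdot2t=t$.

\emph{Case $\theta<1$.} Now $\mu_i\le2\theta<2$ for all $i\in K$. Let $\varphi(u)=\max(u-1,0)$. Then $u^2/4\ge\varphi(u)$, because $u^2/4-(u-1)=(u/2-1)^2$. So $\Psi(\mu)\ge\Lambda(\mu)$, where
\[
\Lambda(\lambda)=\sum_{i\in K}\bigl(\varphi(\lambda_i)+w_i\lambda_i\bigr).
\]
We round $\mu$ to a type without increasing $\Lambda$. Let $\lambda\in[0,2]^K$ have sum $2t$ and a non-integer entry $\lambda_i$. As the sum is an integer, there is a second non-integer entry $\lambda_j$. Since $\varphi$ is affine on $[0,1]$ and on $[1,2]$, the function $s\mapsto\Lambda(\lambda+s(e_i-e_j))$ is affine as long as both entries stay in their closed unit intervals. Move in a direction in which it does not increase until one of the two entries becomes an integer. Starting from $\mu$ and repeating this step, we reach $a\in\{0,1,2\}^K$ with sum $2t$ and $\Lambda(a)\le\Lambda(\mu)$. Extended by zeros, $a$ is a type, because its support lies in the clique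 $K$. As $\varphi(0)=\varphi(1)=0$ and $\varphi(2)=1$,
\[
\Psi(\mu)\ge\Lambda(a)=|\{i:a_i=2\}|+\sum_ia_iw_i\ge\bigl(t-g(a)\bigr)+g(a)=t.\qedhere
\]
\end{proof}

The function $\varphi$ interpolates the number $\binom u2$ of edges missing inside a part of size $u\in\{0,1,2\}$. A part of size $3$ misses $3>3^2/4$ edges, which is why types have entries at most $2$.

\section{Packing tiles in a dense graph}\label{sec:packing}

The next proposition attaches to a dense graph one parameter $\nu$, the gain per vertex of an optimal fractional packing. It controls the largest $F$-free subgraph from below, the density from above, and the distance from being $K_{t+1}$-free.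

\begin{proposition}\label{prop:main}
Let $t\ge2$ and $\eta,\beta\in(0,1)$. There is $n_0=n_0(t,\eta,\beta)$ such that for every graph $G$ on $n\ge n_0$ vertices with minimum degree at least $\eta n$ there is $\nu\in[0,\frac12]$ with the following properties.
\begin{enumerate}
\item[(a)] $G$ has a subgraph with at least $(t-1+\nu-\beta)n$ edges, each component of which has at most $2t$ vertices or is a copy of $K_{t-1,s}$ for some $s$.
\item[(b)] $2e(G)\le\bigl(1-\frac1t+\frac{2\nu}t+\beta\bigr)n^2$.
\item[(c)] $G$ can be made $K_{t+1}$-free by deleting at most $(\beta+2t\nu)n^2$ edges.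
\end{enumerate}
\end{proposition}

We recall the two standard tools. For disjoint nonempty vertex sets $A,B$ let $d(A,B)$ be the number of edges between them divided by $|A||B|$. The pair $(A,B)$ is \emph{$\varepsilon$-regular} if $|d(A',B')-d(A,B)|\le\varepsilon$ for all $A'\subseteq A$, $B'\subseteq B$ with $|A'|\ge\varepsilon|A|$ and $|B'|\ge\varepsilon|B|$. Szemer\'edi's regularity lemma states that for every $\varepsilon>0$ and $M_0$ there is $M_1$ such that the vertex set of every sufficiently large graph on $n$ vertices has a partition $V_0\cup V_1\cup\dots\cup V_M$ with $M_0\le M\le M_1$, $|V_0|\le\varepsilon n$, $|V_1|=\dots=|V_M|$, in which all but at most $\varepsilon M^2$ of the pairs $(V_i,V_j)$, $1\le i<j\le M$, are $\varepsilon$-regular. The duality theorem of linear programming states that if the programs $\max\{p^{\top}z:z\ge0,\ Bz\le b\}$ and $\min\{b^{\top}w:w\ge0,\ B^{\top}w\ge p\}$ are both feasible, then both optima are attained and they are equal.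

Given clusters $V_1,\dots,V_M$ in $G$ and a type $a$, an \emph{$a$-tile} is a complete multipartite subgraph of $G$ with parts $A_i\subseteq V_i$, $|A_i|=a_i$. In the model of Section~\ref{sec:model} any choice of vertices forms a tile. Between regular clusters this is no longer so, but a tile can be found in any subsets of positive proportion, which is enough for greedy packing.

\begin{lemma}\label{lem:embed}
Let $\delta,\rho\in(0,1)$, $\sigma=\rho(\delta/2)^{2t}$ and $\varepsilon=\sigma/4t$. Let $V_1,\dots,V_M$ be disjoint sets of $m>4t/\sigma$ vertices each in a graph $G$, and let $R$ be a graph on $[M]$ such that $(V_i,V_j)$ is $\varepsilon$-regular of density at least $\delta$ for every $ij\in E(R)$. If $a\in\mathcal A(R)$ and $U_i\subseteq V_i$ satisfy $|U_i|\ge\rho m$ for all $i$, then $\bigcup_iU_i$ contains an $a$-tile.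
\end{lemma}

\begin{proof}
Note that $\varepsilon<\delta/2$. If $ij\in E(R)$ and $B\subseteq V_j$ has at least $\varepsilon m$ elements, then fewer than $\varepsilon m$ vertices of $V_i$ have fewer than $\frac\delta2|B|$ neighbors in $B$. Otherwise these vertices would form a set $A$ with $|A|\ge\varepsilon m$ and $d(A,B)<\frac\delta2<\delta-\varepsilon$, contrary to regularity.

Let $\kappa:[2t]\to[M]$ take each value $i$ exactly $a_i$ times. We choose $v_1,\dots,v_{2t}$ in order, with $v_s\in U_{\kappa(s)}$, and keep a candidate set $B_s\subseteq U_{\kappa(s)}$ for each vertex not yet chosen. Initially $B_s=U_{\kappa(s)}$, and after $j$ steps we shall have $|B_s|\ge\rho(\delta/2)^jm\ge\sigma m\ge\varepsilon m$. In step $j$, call a vertex of $B_j$ bad if it has fewer than $\frac\delta2|B_s|$ neighbors in $B_s$ for some $s>j$ with $\kappa(s)\ne\kappa(j)$. For such $s$ the pair $\kappa(j)\kappa(s)$ is an edge of $R$, since the support of $a$ is a clique. So at most $2t\varepsilon m=\sigma m/2$ vertices are bad, and at least $\sigma m/2>2t$ vertices of $B_j$ are not. Let $v_j$ be one of them that differs from $v_1,\dots,v_{j-1}$,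 and replace $B_s$ by its intersection with the neighborhood of $v_j$ for all $s>j$ with $\kappa(s)\ne\kappa(j)$. At the end $v_j$ and $v_s$ are adjacent whenever $\kappa(j)\ne\kappa(s)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Let $\delta=\rho=\beta/8$, let $\sigma$ and $\varepsilon$ be as in Lemma~\ref{lem:embed}, so that $\varepsilon<\beta/16$, and let $M_0=\lceil8/\beta\rceil$ and $\gamma=\beta/4t$. Let $M_1$ be given by the regularity lemma, and let $c$ be given by Lemma~\ref{lem:centers} with $r=t-1$. These constants depend only on $t,\eta,\beta$, and ``large'' refers to them.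

\emph{The reduced graph.} For large $n$ take a partition $V_0,\dots,V_M$ as in the regularity lemma, with clusters $V_1,\dots,V_M$ of size $m$. Then $(1-\varepsilon)n\le Mm\le n$. Let $R$ be the graph on $[M]$ whose edges are the $\varepsilon$-regular pairs of density at least $\delta$, and let $D$ be the set of edges of $G$ that do not join $V_i$ to $V_j$ for an edge $ij$ of $R$. At most $\varepsilon n^2$ edges meet $V_0$, at most $Mm^2/2\le n^2/2M_0$ lie inside clusters, at most $\varepsilon M^2m^2\le\varepsilon n^2$ lie in irregular pairs, and at most $\binom M2\delta m^2\le\frac\delta2n^2$ lie in pairs of density less than $\delta$. Each of the four bounds is at most $\frac\beta{16}n^2$, so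
\begin{equation}\label{eq:D}
|D|\le\frac\beta4n^2,\qquad e(G)\le e(R)m^2+\frac\beta4n^2\le\Bigl(\frac{e(R)}{M^2}+\frac\beta4\Bigr)n^2 .
\end{equation}

\emph{The parameter $\nu$.} Consider the packing program
\[
\max\Bigl\{\sum_{a\in\mathcal A(R)}g(a)z_a:\ z\ge0,\ \sum_{a\in\mathcal A(R)}a_iz_a\le1\text{ for all }i\in[M]\Bigr\}.
\]
Its dual is to minimize $\sum_iw_i$ over all covers $w$ of $R$. The vector $z=0$ is feasible with value $0$, and the cover $w=\frac12$ has value $M/2$. By duality there are optimal $z$ and $w$ with a common value $\nu M$, where $0\le\nu\le\frac12$. (If $\mathcal A(R)$ is empty, then $w=0$ and $\nu=0$.) The cover $w$ yields (b) and (c), and the packing $z$ yields (a).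

\emph{Part (b).} By \eqref{eq:D} and Lemma~\ref{lem:weighted}, $2e(G)/n^2\le1-\frac1t+\frac{2\nu}t+\frac\beta2$.

\emph{Part (c).} Call $V_i$ heavy if $w_i\ge\frac1{2t}$. As $\sum_iw_i=\nu M$, at most $2t\nu M$ clusters are heavy, and they contain at most $2t\nu n$ vertices. Delete $D$ and all edges that meet a heavy cluster, at most $(\frac\beta4+2t\nu)n^2$ edges in total. The vertices of a surviving $K_{t+1}$ lie in $t+1$ distinct clusters that are not heavy and whose indices form a clique of $R$. Let $a$ equal $2$ on $t-1$ of these indices, $1$ on the other two, and $0$ elsewhere. Then $a$ is a type with $g(a)=1$, while $\sum_ia_iw_i<2t\cdot\frac1{2t}=1$. This contradicts that $w$ is a cover.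

\emph{Part (a).} This is the only place where the minimum degree is used. Let $C$ be the set of $c$ vertices given by Lemma~\ref{lem:centers}. We choose, one at a time, $\lfloor(1-2\rho)z_am\rfloor$ tiles of type $a$ for each $a\in\mathcal A(R)$, pairwise disjoint and disjoint from $C$. At any moment the tiles chosen so far use at most $\sum_aa_i(1-2\rho)z_am\le(1-2\rho)m$ vertices of $V_i$. For large $n$ we have $c\le\rho m$ and $m>4t/\sigma$, because $m\ge(1-\varepsilon)n/M_1$. So at least $\rho m$ vertices of each $V_i$ are unused and outside $C$, and Lemma~\ref{lem:embed} provides the next tile. Rounding down loses less than one tile for each of at most $3^{M_1}$ types, so the total gain $\Gamma$ of the tiles satisfies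
\[
\Gamma\ge(1-2\rho)\nu Mm-t3^{M_1}\ge\nu n-(2\rho+\varepsilon)\nu n-t3^{M_1}\ge\nu n-\frac\beta4n-t3^{M_1},
\]
where we used $\nu\le\frac12$ and $\rho+\varepsilon/2<\beta/4$. Let $X$ be the set of vertices in tiles. By \eqref{eq:tile} the tiles have $(t-1)|X|+\Gamma$ edges. Add the subgraph that Lemma~\ref{lem:centers} gives for $Y=V(G)\setminus(C\cup X)$; it is disjoint from $X$. The components of the union are as required, and since $(t-1)\gamma\le\beta/4$, the number of edges is at least
\[
(t-1)|X|+\Gamma+(t-1)(n-c-|X|-\gamma n)\ge(t-1+\nu)n-\frac\beta2n-(t-1)c-t3^{M_1}.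
\]
This is at least $(t-1+\nu-\beta)n$ for large $n$.
\end{proof}

\section{The upper bound and stability}\label{sec:upper}

Let $F$ be a tree with color classes of sizes $t$ and $t+1$, where $t\ge2$; it is not a star. The subgraph in Proposition~\ref{prop:main}(a) is $F$-free: a component on at most $2t$ vertices is too small for the $2t+1$ vertices of $F$, and $K_{t-1,s}$ is $F$-free by \eqref{eq:bip}. This is where the sizes of the classes enter. For $P_{2t-1}$, with classes of sizes $t$ and $t$, the first reason fails, and so does the conclusion: Theorem~\ref{thm:odd} gives the larger value $\frac{k^2}{2(t-1)^2}$.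

Parts (a) and (b) pull in opposite directions: a larger $\nu$ allows a denser host but forces a smaller one. The balance is decided by the identity
\begin{equation}\label{eq:identity}
1-\frac1t+\frac{2\nu}t=\frac{(t-1)^2+2(t-1)\nu}{t(t-1)}=\frac{(t-1+\nu)^2-\nu^2}{t(t-1)} .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:trees} and of the upper bound in Theorem~\ref{thm:even}]
Fix $\eta,\beta\in(0,1)$, put $k_1(\eta,\beta)=n_0(t,\eta/2,\beta)/\eta$, and let $k\ge k_1(\eta,\beta)$ and $\mathrm{ex}(G,F)<k$. Take $G'$ from Lemma~\ref{lem:clean}. If $G'$ is empty, then $e(G)\le2\eta k^2$. Otherwise $G'$ has $n$ vertices with $\eta k<n<2k$ and minimum degree at least $\frac\eta2n$, so Proposition~\ref{prop:main} applies to $G'$ and gives $\nu$. By (a), $(t-1+\nu-\beta)n<k$, and $\beta n<2\beta k$, so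
\begin{equation}\label{eq:order}
(t-1+\nu)n\le(1+2\beta)k .
\end{equation}
By (b), \eqref{eq:identity} and \eqref{eq:order},
\begin{equation}\label{eq:size}
2e(G')\le\frac{(t-1+\nu)^2n^2-\nu^2n^2}{t(t-1)}+\beta n^2\le\frac{(1+2\beta)^2k^2-\nu^2n^2}{t(t-1)}+4\beta k^2 .
\end{equation}
In both cases $e(G)\le\bigl(\frac{(1+2\beta)^2}{2t(t-1)}+2\beta+2\eta\bigr)k^2$. Since $\eta$ and $\beta$ may be arbitrarily small, Theorem~\ref{thm:trees} follows. The case $F=P_{2t}$, together with Section~\ref{sec:lower}, completes the proof of Theorem~\ref{thm:even}.
\end{proof}

The term $-\nu^2n^2$ in \eqref{eq:size}, which we just discarded, gives stability: it forces $\nu$ to be small in a nearly extremal host, and then part (c) makes the host nearly $K_{t+1}$-free. We finish with the Erd\H{o}s--Simonovits stability theorem: for every $\alpha'>0$ there are $\xi'>0$ and $n'$ such that every $K_{t+1}$-free graph $H$ on $n\ge n'$ vertices with $2e(H)\ge(1-\frac1t-\xi')n^2$ satisfies $|E(H)\,\triangle\,E(T)|\le\alpha'n^2$ for some copy $T$ of $T_t(n)$ on $V(H)$.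

\begin{proof}[Proof of Theorem~\ref{thm:stab}]
Suppose the statement fails for some $\alpha>0$. Then for every $j\ge2$ there are $k=k_j\ge\max\{j,k_1(\frac1j,\frac1j)\}$ and a graph $G=G_j$ with $\mathrm{ex}(G,F)<k$ and $e(G)\ge(\frac1{2t(t-1)}-\frac1j)k^2$ for which the conclusion fails. Run the previous proof for $G_j$ with $\eta=\beta=\frac1j$. All asymptotic notation refers to $j\to\infty$. As $e(G)-e(G')\le\frac2jk^2$,
\begin{equation}\label{eq:many}
2e(G')\ge\frac{k^2}{t(t-1)}-o(k^2).
\end{equation}
So $G'$ is nonempty for large $j$, and $n$, $\nu$ are defined and satisfy \eqref{eq:order}, \eqref{eq:size} and parts (b), (c) of Proposition~\ref{prop:main}.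

From $n^2\ge2e(G')$ and \eqref{eq:many} we see that $n/k$ is bounded away from $0$. Comparing \eqref{eq:size} with \eqref{eq:many} gives $\nu^2n^2=o(k^2)$, hence $\nu\to0$. Now (b) and \eqref{eq:many} give $\frac{k^2}{t(t-1)}-o(k^2)\le(\frac{t-1}t+o(1))n^2$, that is, $n\ge(1-o(1))\frac k{t-1}$, and \eqref{eq:order} gives $n\le(1+o(1))\frac k{t-1}$. Thus $|n-N|=o(k)$ for $N=\lfloor k/(t-1)\rfloor$, and \eqref{eq:many} becomes $2e(G')\ge(1-\frac1t-o(1))n^2$.

By (c), deleting $(\beta+2t\nu)n^2=o(n^2)$ edges from $G'$ leaves a $K_{t+1}$-free graph $H$ on $V(G')$ with $2e(H)\ge(1-\frac1t-o(1))n^2$. By the stability theorem, applied with every fixed $\alpha'$, there is a copy $T$ of $T_t(n)$ on $V(G')$ with $|E(H)\,\triangle\,E(T)|=o(n^2)$. Removing a vertex from a largest part of a Tur\'an graph, or adding a vertex to a smallest part, gives again a Tur\'an graph. So $|n-N|$ such steps turn $T$ into a copy $T^*$ of $T_t(N)$, where added vertices are new isolated vertices of $G$. Each step changes at most $\max(n,N)$ edges, so $|E(T)\,\triangle\,E(T^*)|\le|n-N|\max(n,N)=o(k^2)$. Along the chain $G,G',H,T,T^*$ consecutive edge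 sets differ in $o(k^2)$ edges. Hence $|E(G)\,\triangle\,E(T^*)|\le\alpha k^2$ for large $j$, contrary to the choice of $G_j$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{GSTZ}
Ervin Gy\H{o}ri, Nika Salia, Casey Tompkins, Oscar Zamora, \emph{Inverse Tur\'an numbers}, arXiv:2007.07042 (2020).
\end{thebibliography}
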